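\title{A power-bias fixed point equation: uniqueness up to scaling, existence and classification of solutions}

\begin{abstract}
Fix $w>0$ and a probability distribution $\psi$ on the positive integers. We study the positive random variables $X$ that have the same law as $V_wX^{(\psi)}$, where $X^{(\psi)}$ is obtained by biasing the law of $X$ with $x^K$ for a random exponent $K\sim\psi$, and $V_w\sim\mathrm{Beta}(w,1)$ is independent of $X^{(\psi)}$. We prove that for every $w$ and $\psi$ a solution exists and is unique up to scaling. The solutions have densities proportional to $x^{w-1}e^{-F(x)}$, where $F$ is a power series with nonnegative coefficients that blows up at its radius of convergence, and such series, up to scaling, are in bijection with the distributions $\psi$. Uniqueness is proved by transporting the law of $\log X$ monotonically onto that of a second solution and integrating by parts once; the proof also covers real exponents $K\ge0$.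
\end{abstract}

\section{The equation and the results}\label{sec:intro}

Let $X$ be a positive random variable with law $\mathcal L(X)$, and let $k\ge0$ be such that $\mathbb EX^k<\infty$. The \emph{$k$-power-bias distribution} of $X$ is the law with density $x^k/\mathbb EX^k$ with respect to $\mathcal L(X)$; for $k=1$ this is size bias. We randomize the exponent. Let $\psi=(\psi_k)_{k\ge1}$ be a probability distribution on the positive integers and suppose that $\mathbb EX^k<\infty$ whenever $\psi_k>0$. A random variable $X^{(\psi)}$ has the \emph{$\psi$-power-bias distribution} of $X$ if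
\[
\mathbb Ef\bigl(X^{(\psi)}\bigr)=\sum_{k}\psi_k\,\frac{\mathbb E\{X^kf(X)\}}{\mathbb EX^k}
\]
for all $f$ for which the right side exists. Here and below, sums weighted by $\psi_k$ run over the $k$ with $\psi_k>0$. Equivalently, sample $K\sim\psi$ and, given $K=k$, let $X^{(\psi)}$ have the $k$-power-bias distribution of $X$. The law of $X^{(\psi)}$ is $g_X\,d\mathcal L(X)$, where
\begin{equation}\label{eq:g}
g_X(x)=\sum_k\psi_k\frac{x^k}{\mathbb EX^k}\in[0,\infty],\qquad \mathbb Eg_X(X)=\sum_k\psi_k=1,
\end{equation}
the second identity by Tonelli's theorem.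

Fix $w>0$ and let $V_w\sim\mathrm{Beta}(w,1)$, that is, $V_w$ has density $wv^{w-1}$ on $(0,1)$. Biasing by the increasing function $g_X$ moves mass to the right, and multiplication by $V_w$ moves it to the left. We look for the laws at which the two effects cancel:
\begin{equation}\label{eq:fp}
\mathcal L(X)=\mathcal L\bigl(V_wX^{(\psi)}\bigr),\qquad V_w\text{ independent of }X^{(\psi)}.
\end{equation}
A \emph{solution} is a positive random variable $X$ that satisfies \eqref{eq:fp} and has $\mathbb EX^k<\infty$ whenever $\psi_k>0$. For $c>0$ we have $g_{cX}(cx)=g_X(x)$, so $(cX)^{(\psi)}\overset d=cX^{(\psi)}$, and $cX$ is a solution whenever $X$ is. The question, which comes from Pek\"oz, R\"ollin and Ross \cite{PRR}, is whether this is the only freedom: \emph{is it true for every $w>0$ and every $\psi$ that any two solutions $X,Y$ of \eqref{eq:fp} satisfy $Y\overset d=cX$ for some constant $c>0$?}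

One formula is used repeatedly. For $z>0$ the variable $V_wz$ has density $wx^{w-1}z^{-w}$ on $(0,z)$. Hence, if $Z>0$ has law $\nu$ and is independent of $V_w$,
\begin{equation}\label{eq:VZ}
V_wZ\ \text{ has density }\ x\mapsto wx^{w-1}\int_{(x,\infty)}z^{-w}\,\nu(dz).
\end{equation}

\begin{example}[One atom]\label{ex:gamma}
Let $\xi_a\sim\mathrm{Gamma}(a)$, with density $y^{a-1}e^{-y}/\Gamma(a)$. Size-biasing $\xi_a$ multiplies the density by $y/a$ and gives $\xi_{a+1}$. By \eqref{eq:VZ}, $V_a\xi_{a+1}$ has density $ax^{a-1}\int_x^\infty e^{-z}\,dz/\Gamma(a+1)=x^{a-1}e^{-x}/\Gamma(a)$. So $\xi_w$ is a solution for $\psi=\delta_1$. For $\psi=\delta_k$ take $k$-th powers in \eqref{eq:fp}: $V_w^k\overset d=V_{w/k}$ because $\mathbb P(V_w^k\le t)=t^{w/k}$, and $(X^{(\delta_k)})^k$ has the size-bias distribution of $X^k$. Thus $\xi_{w/k}^{1/k}$ is a solution, and by Theorem~\ref{thm:uniq} below the solutions are exactly its multiples.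
\end{example}

For $\psi=\delta_k$ one can scale so that $\mathbb EX^k=1$; then $g_X(x)=x^k$ is a known function and \eqref{eq:fp} is linear in $\mathcal L(X)$. With more atoms, scaling fixes only one of the constants $\mathbb EX^k$ in \eqref{eq:g}. The others are unknowns that the solution itself has to reproduce, and two solutions might do so with different values. The first theorem says that this does not happen.

\begin{theorem}[Uniqueness]\label{thm:uniq}
Let $w>0$ and let $\psi$ be a probability distribution on $\{1,2,\dots\}$. If $X$ and $Y$ are solutions of \eqref{eq:fp}, there is $c>0$ with $Y\overset d=cX$.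
\end{theorem}

\begin{theorem}[Existence, form, classification]\label{thm:form}
Let $w>0$.
\begin{enumerate}
\item[(a)] For every probability distribution $\psi$ on $\{1,2,\dots\}$ a solution of \eqref{eq:fp} exists. Hence there is exactly one solution up to scaling.
\item[(b)] $X$ is a solution of \eqref{eq:fp} if and only if $\mathbb EX^k<\infty$ whenever $\psi_k>0$ and, for some $R\in(0,\infty]$, the series
\[
F_X(x)=w\sum_k\frac{\psi_k\,x^k}{k\,\mathbb EX^k}
\]
is finite on $(0,R)$ and the law of $X$ has density $Cx^{w-1}e^{-F_X(x)}$ on $(0,R)$ and $0$ elsewhere. If in this case $R<\infty$, the series diverges at $R$.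
\item[(c)] Let $\Theta$ be the set of nonnegative, nonzero sequences $\theta=(\theta_k)_{k\ge1}$ such that $F(x)=\sum_k\theta_kx^k$ has radius of convergence $R>0$ and $F(x)\to\infty$ as $x\uparrow R$. For $\theta\in\Theta$ let $X_\theta$ have density proportional to $x^{w-1}e^{-F(x)}$ on $(0,R)$. Then the map
\[
\theta\mapsto\psi,\qquad\psi_k=k\theta_k\,\mathbb EX_\theta^k/w,
\]
induces a bijection from $\Theta/\!\sim$, where $\theta\sim(\lambda^k\theta_k)_k$ for $\lambda>0$, onto the set of all probability distributions on $\{1,2,\dots\}$, and $X_\theta$ is a solution of \eqref{eq:fp} for that $\psi$.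
\end{enumerate}
\end{theorem}

\begin{example}[Bounded support]\label{ex:beta}
Let $\alpha>0$ and $\theta_k=\alpha/k$. Then $F(x)=-\alpha\log(1-x)$, $R=1$ and $\theta\in\Theta$. The density is proportional to $x^{w-1}(1-x)^\alpha$, so $X_\theta\sim\mathrm{Beta}(w,\alpha+1)$, and part (c) with the moments of the beta law gives
\[
\psi_k=\frac\alpha w\,\mathbb EX_\theta^k=\frac\alpha w\prod_{i=0}^{k-1}\frac{w+i}{w+\alpha+1+i}.
\]
The multiples of $X_\theta$ are the only solutions for this $\psi$. For $w=\alpha=1$ the weights are $\psi_k=2/((k+1)(k+2))$ and the density is $2(1-x)$ on $(0,1)$.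
\end{example}

Uniqueness does not depend on the exponents being integers. Let $\psi$ be a probability measure on $[0,\infty)$. For a positive $X$ with $\mathbb EX^k<\infty$ for $\psi$-a.e.\ $k$ put
\begin{equation}\label{eq:greal}
g_X(x)=\int\frac{x^k}{\mathbb EX^k}\,\psi(dk),
\end{equation}
let $X^{(\psi)}$ have law $g_X\,d\mathcal L(X)$, and call $X$ a solution if \eqref{eq:fp} holds. By Tonelli's theorem $k\mapsto\mathbb EX^k$ is measurable and $\mathbb Eg_X(X)=1$.

\begin{theorem}[Real exponents]\label{thm:real}
Let $w>0$ and let $\psi$ be a probability measure on $[0,\infty)$. If $X$ and $Y$ are solutions of \eqref{eq:fp}, there is $c>0$ with $Y\overset d=cX$.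
\end{theorem}

Theorem~\ref{thm:uniq} is the case of Theorem~\ref{thm:real} in which $\psi$ lives on the positive integers, and we prove the two together. Section~\ref{sec:ode} turns \eqref{eq:fp} into a differential equation and proves Theorem~\ref{thm:form}(b). Section~\ref{sec:uniq} proves uniqueness, Section~\ref{sec:exist} existence, and Section~\ref{sec:class} the classification.

\section{A differential equation for the density of $\log X$}\label{sec:ode}

Logarithms turn scaling into translation and the product in \eqref{eq:fp} into a sum. Moreover $-\log V_w$ is exponential with rate $w$, since $\mathbb P(-\log V_w>t)=e^{-wt}$, and convolution with an exponential density is undone by a first-order differential operator. So the density of $\log X$ should satisfy a first-order equation. The point of the next lemma is that this equation, the shape of the support and the behavior at its ends all follow from \eqref{eq:fp} with no further assumption on $X$.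

\begin{lemma}\label{lem:ode}
Let $\psi$ be a probability measure on $[0,\infty)$, let $X$ be a solution of \eqref{eq:fp}, and let $g=g_X$. There is $r\in(-\infty,\infty]$ such that $g(e^u)$ is finite and continuous for $u<r$, and $U=\log X$ has a density $p$ that is positive and $C^1$ on $(-\infty,r)$, vanishes on $[r,\infty)$, and satisfies
\begin{equation}\label{eq:ode}
p'(u)=w\,p(u)\{1-g(e^u)\}\quad(u<r),\qquad\lim_{u\to-\infty}p(u)=\lim_{u\uparrow r}p(u)=0 .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mu=\mathcal L(X)$. By \eqref{eq:fp} and \eqref{eq:VZ}, $\mu$ has density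
\[
f(x)=wx^{w-1}\int_{(x,\infty)}z^{-w}g(z)\,\mu(dz),
\]
and the integral is at most $x^{-w}\mathbb Eg(X)=x^{-w}$. Put $h(x)=x^{1-w}f(x)$ and substitute $\mu(dz)=z^{w-1}h(z)\,dz$:
\begin{equation}\label{eq:h}
h(x)=w\int_x^\infty z^{-1}g(z)h(z)\,dz,\qquad x>0,
\end{equation}
with the convention $gh=0$ where $h=0$. The integrand is nonnegative and integrable on $(x,\infty)$ for every $x>0$, so $h$ is nonincreasing and continuous. Let $R=\sup\{x:h(x)>0\}$ and $r=\log R$. Then $R>0$ because $\int f=1$, and $h$ is positive on $(0,R)$ and zero on $[R,\infty)$.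

Since $\mathbb Eg(X)=1$ and $f>0$ on $(0,R)$, the function $g$ is finite at Lebesgue-almost every point of $(0,R)$. It is nondecreasing, because all exponents are nonnegative, so it is finite on all of $(0,R)$. It is continuous there by dominated convergence: for $x\le x_0<R$ the integrand in \eqref{eq:greal} is bounded by $x_0^k/\mathbb EX^k$, whose $\psi$-integral is $g(x_0)<\infty$. The integrand in \eqref{eq:h} is therefore continuous on $(0,R)$, so $h$ is $C^1$ there and $h'(x)=-wg(x)h(x)/x$. The density of $U$ is $p(u)=e^uf(e^u)=e^{wu}h(e^u)$, and $p'(u)=wp(u)+e^{wu}e^uh'(e^u)=wp(u)-wg(e^u)p(u)$.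

It remains to find the limits. The differential equation gives $\int_{-\infty}^r|p'|\le w(1+\mathbb Eg(X))=2w$, so $p$ has limits at both ends of $(-\infty,r)$. The limit at $-\infty$ is $0$ because $p$ is integrable, and the limit at $r$ is the same because $\int_{-\infty}^rp'=w(1-\mathbb Eg(X))=0$.
\end{proof}

For integer exponents \eqref{eq:ode} can be integrated term by term.

\begin{proof}[Proof of Theorem~\ref{thm:form}(b)]
Write $g=g_X$ and $F=F_X$. The power series $F$ and $g$ have the same radius of convergence, and inside it $xF'(x)=wg(x)$.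

\emph{Necessity.} Let $X$ be a solution, let $p,r$ be as in Lemma~\ref{lem:ode} and $R=e^r$. Since $g$ is finite on $(0,R)$, so is $F$. By \eqref{eq:ode}, $(\log p)'(u)=w-wg(e^u)=\frac{d}{du}\{wu-F(e^u)\}$, so $p(u)=Ce^{wu-F(e^u)}$ for $u<r$, and the density $x^{-1}p(\log x)$ of $X$ is the stated one. If $R<\infty$, then $p(r-)=0$ forces $F(x)\to\infty$ as $x\uparrow R$, and $F(R)=\infty$ by monotone convergence.

\emph{Sufficiency.} Let $X$ have the stated density $f$ and let $r=\log R$. The density $p(u)=Ce^{wu-F(e^u)}$ of $\log X$ satisfies $p'=wp\{1-g(e^u)\}$ on $(-\infty,r)$. Because the moments in $F$ are those of $X$ itself, $\mathbb Eg(X)=1$ by \eqref{eq:g}. Hence $p'$ is integrable and $\int_{-\infty}^rp'=0$. Since $p(u)\le Ce^{wu}\to0$ as $u\to-\infty$, also $p(u)\to0$ as $u\uparrow r$. Put $h(x)=x^{1-w}f(x)=Ce^{-F(x)}$. Then $h(x)=x^{-w}p(\log x)\to0$ as $x\uparrow R$, because $x^{-w}$ stays bounded whether $R$ is finite or not, and $h'=-F'h=-wgh/x$. So $h(x)=w\int_x^Rz^{-1}g(z)h(z)\,dz$ for $x<R$. By \eqref{eq:VZ}, the density of $V_wX^{(\psi)}$ vanishes for $x\ge R$,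 and for $x<R$ it equals
\[
wx^{w-1}\int_x^Rz^{-w}g(z)f(z)\,dz=x^{w-1}\,w\int_x^Rz^{-1}g(z)h(z)\,dz=x^{w-1}h(x)=f(x).\qedhere
\]
\end{proof}

The sufficiency part assumes nothing about the behavior at $R$; the moments in $F_X$ rule out a truncated density by themselves. For instance, if $X$ has density proportional to $x^{w-1}e^{-\theta x}$ on $(0,R)$ with $R<\infty$, then $w-\theta\,\mathbb EX=\int p'=p(r-)>0$, so $\theta\ne w/\mathbb EX$. This will matter in Section~\ref{sec:exist}, where $R$ comes out of a limit.

\section{Uniqueness}\label{sec:uniq}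

\subsection{Two atoms, and the obstacle beyond}

Suppose that $A=\{k:\psi_k>0\}$ is a finite set of integers. Then $F_X$ is a polynomial, so $R=\infty$, and by Theorem~\ref{thm:form}(b) the solutions are the variables $X_\theta$ with density proportional to $x^{w-1}\exp(-\sum_{k\in A}\theta_kx^k)$ on $(0,\infty)$, where $\theta\in(0,\infty)^A$ satisfies
\begin{equation}\label{eq:system}
k\,\theta_k\,\mathbb EX_\theta^k=w\psi_k,\qquad k\in A .
\end{equation}
Up to scaling $\theta$ has $|A|-1$ degrees of freedom, and so has a probability vector on $A$. This count suggests isolated solutions up to scaling, but it does not say how many.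

For $A=\{1,2\}$ the number is found by hand. Let $X=X_\theta$ and $Y=X_\eta$ be solutions. Replacing $Y$ by $cY$ replaces $\eta_2$ by $c^{-2}\eta_2$, so we may assume $\eta_2=\theta_2$; then \eqref{eq:system} with $k=2$ gives $\mathbb EY^2=\mathbb EX^2$. Suppose $\eta_1>\theta_1$. The ratio of the density of $Y$ to that of $X$ is $\ell(x)=\kappa e^{-(\eta_1-\theta_1)x}$ for a constant $\kappa$. It is continuous and strictly decreasing with $\mathbb E\ell(X)=1$, so $\ell(x_0)=1$ for exactly one $x_0>0$. Since $\ell(X)-1$ has mean zero, we may subtract the constant $x_0^2$ from the other factor: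
\[
\mathbb EY^2-\mathbb EX^2=\mathbb E\{X^2(\ell(X)-1)\}=\mathbb E\{(X^2-x_0^2)(\ell(X)-1)\}<0,
\]
because the two factors have opposite signs for $X\neq x_0$. This is a contradiction, and exchanging $X$ and $Y$ excludes $\eta_1<\theta_1$. So $\eta=\theta$.

Already for $A=\{1,2,3\}$, after matching $\theta_3=\eta_3$, the logarithm of the density ratio is $(\theta_1-\eta_1)x+(\theta_2-\eta_2)x^2$ plus a constant, which is not monotone when the two coefficients have opposite signs. With infinitely many atoms the two supports may also differ. We therefore compare $X$ and $Y$ through a coupling instead of a density ratio. The device of subtracting a constant against a mean-zero factor will survive.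

\subsection{The monotone coupling and its defect}

From now on in this section $\psi$ is a probability measure on $[0,\infty)$ and $X,Y$ are solutions. Let $U=\log X$, let $p,r$ be given by Lemma~\ref{lem:ode} for $X$, and $q,s$ for $Y$. We want to show that $q$ is a translate of $p$. The distribution functions $P$ and $Q$ of $p$ and $q$ are $C^1$ bijections with positive derivative from $(-\infty,r)$ and $(-\infty,s)$ onto $(0,1)$. Hence
\[
T=Q^{-1}\circ P:(-\infty,r)\to(-\infty,s)
\]
is an increasing $C^1$ bijection. The variable $T(U)$ has distribution function $P\circ T^{-1}=Q$, so $e^{T(U)}\overset d=Y$, and differentiating $Q\circ T=P$ gives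
\begin{equation}\label{eq:jac}
q(T(u))\,T'(u)=p(u),\qquad T'(u)>0 .
\end{equation}
Let $D(u)=T(u)-u$ be the displacement. If $D$ is a constant $b$, then $Y\overset d=e^{T(U)}=e^bX$. So it is enough to prove $D'\equiv0$.

All we know about $p$ and $q$ is \eqref{eq:ode}, so we need a quantity that detects $D'$ and whose derivative is given by \eqref{eq:ode}. The difference of the two densities at coupled points does both. Define the \emph{defect}
\[
\Delta(u)=p(u)-q(T(u)),\qquad u<r .
\]
Write $m_k=\mathbb EX^k$ and $n_k=\mathbb EY^k$; both lie in $(0,\infty)$ for $\psi$-a.e.\ $k$. For such $k>0$ let $d_k=k^{-1}\log(n_k/m_k)$, and let $d_0=0$. Thus $n_k=e^{kd_k}m_k$: the number $e^{d_k}$ is the scale factor that matches the $k$-th moments of $X$ and $Y$.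

\begin{lemma}\label{lem:defect}
The function $\Delta$ is $C^1$ on $(-\infty,r)$, tends to $0$ at both ends, and satisfies
\begin{align}
\Delta&=p\,D'/T',\label{eq:D1}\\
\Delta'(u)&=w\,p(u)\int\phi_k(u)\,\psi(dk),\qquad\phi_k(u)=\frac{e^{ku}}{m_k}\bigl(e^{k(D(u)-d_k)}-1\bigr).\label{eq:D2}
\end{align}
Moreover $\mathbb E\phi_k(U)=0$ and $\mathbb E|\phi_k(U)|\le2$ for $\psi$-a.e.\ $k$.
\end{lemma}

\begin{proof}
The functions $p,q,T$ are $C^1$. As $u\to-\infty$ or $u\uparrow r$ we have $T(u)\to-\infty$ or $T(u)\uparrow s$, so both terms of $\Delta$ tend to $0$ by \eqref{eq:ode}. By \eqref{eq:jac}, $\Delta=p(1-1/T')=pD'/T'$. By \eqref{eq:ode} for $p$ and for $q$, and then \eqref{eq:jac},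
\begin{align*}
\Delta'(u)&=wp(u)\{1-g_X(e^u)\}-wq(T(u))T'(u)\{1-g_Y(e^{T(u)})\}\\
&=wp(u)\{g_Y(e^{T(u)})-g_X(e^u)\}.
\end{align*}
Both $g_Y(e^{T(u)})$ and $g_X(e^u)$ are finite, and their difference is the $\psi$-integral of
\[
\frac{e^{kT(u)}}{n_k}-\frac{e^{ku}}{m_k}=\frac{e^{ku}e^{kD(u)}}{m_ke^{kd_k}}-\frac{e^{ku}}{m_k}=\phi_k(u).
\]
Finally, $e^{kT(U)}/n_k$ and $e^{kU}/m_k$ are positive with mean $1$, since $e^{T(U)}\overset d=Y$ and $e^U=X$.
\end{proof}

\subsection{The mechanism for one atom}

Let $\psi=\delta_k$ with $k>0$, and ignore the explicit solution. By Lemma~\ref{lem:defect}, $\Delta$ has the sign of $D'$ and $\Delta'$ has the sign of $D-d_k$. So the product $(D-d_k)\Delta$ has derivative $D'\Delta+(D-d_k)\Delta'\ge0$. If the product vanished at both ends, both terms would vanish identically. We know that $\Delta\to0$ at the ends, but we have no bound on $D$ there. The remedy is to pass $D$ through a bounded function with positive derivative, which preserves all signs. Let $\chi=\arctan$ and $\Phi=(\chi(D)-\chi(d_k))\Delta$. Then $\Phi\to0$ at both ends, and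
\[
\Phi'=\chi'(D)\frac{(D')^2}{T'}\,p+w\,p\,\bigl(\chi(D)-\chi(d_k)\bigr)\phi_k .
\]
The first term is nonnegative. So is the second, because $\chi(D)-\chi(d_k)$ and $\phi_k$ both have the sign of $D-d_k$. A nondecreasing function with limit $0$ at both ends is zero, so $\Phi'\equiv0$; the first term then gives $D'\equiv0$.

With several atoms, $\phi_k$ changes sign at the level $D=d_k$, and the levels $d_k$ are not known to agree; that they agree is part of what has to be proved. No single constant makes the second term nonnegative pointwise. But each $\phi_k(U)$ has mean zero, so after integration over $u$ a different constant can be subtracted for each $k$.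

\subsection{Proof of Theorems \ref{thm:uniq} and \ref{thm:real}}

\begin{proof}
Let $\chi=\arctan$. The function $\chi(D)\Delta$ is $C^1$ on $(-\infty,r)$, and by \eqref{eq:D1}, for $a<b<r$,
\begin{equation}\label{eq:ibp}
\int_a^b\chi'(D)\frac{(D')^2}{T'}\,p\,du=\bigl[\chi(D)\Delta\bigr]_a^b-\int_a^b\chi(D)\Delta'\,du .
\end{equation}
Let $a\to-\infty$ and $b\uparrow r$. The boundary term tends to $0$, because $\chi$ is bounded and $\Delta\to0$ at both ends. The integrand on the left is nonnegative, so the left side converges by monotone convergence. On the right, Lemma~\ref{lem:defect} gives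
\[
\int_{-\infty}^r\!\!\int|\chi(D(u))\phi_k(u)|\,\psi(dk)\,p(u)\,du\le\frac\pi2\int\mathbb E|\phi_k(U)|\,\psi(dk)\le\pi,
\]
which justifies dominated convergence and Fubini's theorem in \eqref{eq:D2}. Thus
\begin{equation}\label{eq:key}
\mathbb E\Bigl[\chi'(D(U))\frac{D'(U)^2}{T'(U)}\Bigr]=-w\int I_k\,\psi(dk),\qquad I_k=\mathbb E\bigl[\chi(D(U))\,\phi_k(U)\bigr].
\end{equation}
For $k=0$ we have $\phi_0=0$ and $I_0=0$. For $\psi$-a.e.\ $k>0$ we have $\mathbb E\phi_k(U)=0$, hence
\[
I_k=\mathbb E\Bigl[\frac{e^{kU}}{m_k}\bigl(\chi(D(U))-\chi(d_k)\bigr)\bigl(e^{k(D(U)-d_k)}-1\bigr)\Bigr]\ge0,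
\]
since the last two factors both have the sign of $D(U)-d_k$. So the right side of \eqref{eq:key} is at most $0$ and the left side is at least $0$; both vanish. The function $\chi'(D)(D')^2p/T'$ is continuous and nonnegative with integral zero, so it is identically zero on $(-\infty,r)$. As $\chi'>0$ and $p>0$ there, $D'\equiv0$. Hence $T(u)=u+b$ for some $b\in\mathbb R$, and $Y\overset d=e^{T(U)}=e^bX$.
\end{proof}

\begin{remark}
Under the probability measure with density $e^{kU}/m_k$ the variable $e^{k(D(U)-d_k)}$ has mean $1$, so $I_k$ is the covariance of $\chi(D(U))$ and $e^{k(D(U)-d_k)}$ under that measure. These are two nondecreasing functions of the same variable $D(U)$, whether or not $D$ is monotone in $u$. This is what the coupling gains over the density ratio.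
\end{remark}

\begin{remark}
The condition $k\ge0$ is used twice: in Lemma~\ref{lem:ode}, to show that $g_X$ is finite and continuous on $(0,R)$, and in the sign of $I_k$. For $k<0$ the factor $e^{k(D-d_k)}-1$ has the sign opposite to that of $D-d_k$, so $I_k\le0$ and \eqref{eq:key} no longer compares a nonnegative with a nonpositive quantity. No moments of $X$ are used beyond those that define $X^{(\psi)}$. Theorem~\ref{thm:real} does not assert existence: for $\psi=\delta_0$ we have $g_X\equiv1$, so \eqref{eq:ode} asks for a positive constant with limit $0$, and there is no solution.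
\end{remark}

\section{Existence}\label{sec:exist}

We prove Theorem~\ref{thm:form}(a), first for finitely many atoms and then by truncating $\psi$.

\subsection{Finitely many atoms: a variational problem}

Let $A=\{k:\psi_k>0\}$ be finite. We must solve \eqref{eq:system}, which reads $\mathbb EX_\theta^k=c_k/\theta_k$ with $c_k=w\psi_k/k$. The left side is a logarithmic derivative of the normalizing constant, and the right side is the derivative of $c_k\log\theta_k$, so the system describes the critical points of one function. For $\theta\in(0,\infty)^A$ let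
\[
Z(\theta)=\int_0^\infty x^{w-1}\exp\Bigl(-\sum_{k\in A}\theta_kx^k\Bigr)dx,\qquad H(\theta)=\log Z(\theta)+\sum_{k\in A}c_k\log\theta_k .
\]
Fix $\theta^0$ and $k\in A$. For $\theta$ with $\theta_k\ge\theta^0_k/2$, the integrand of $Z$ and its $\theta_k$-derivative are bounded in absolute value by the integrable function $(1+x^k)x^{w-1}e^{-\theta_k^0x^k/2}$. Hence $Z$ is finite, positive and continuous, we may differentiate under the integral, and
\begin{equation}\label{eq:grad}
\frac{\partial H}{\partial\theta_k}=-\mathbb EX_\theta^k+\frac{c_k}{\theta_k}.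
\end{equation}
It suffices to show that $H$ attains its supremum on the open set $(0,\infty)^A$: at a maximizer \eqref{eq:grad} vanishes, so $\theta_k=w\psi_k/(k\,\mathbb EX_\theta^k)$ for $k\in A$, and $X_\theta$ is a solution by Theorem~\ref{thm:form}(b) with $R=\infty$.

The function $H$ is constant on the scaling orbits, which are not compact. Indeed, substituting $x\mapsto x/\lambda$ gives $Z((\lambda^k\theta_k))=\lambda^{-w}Z(\theta)$, while the sum in $H$ changes by $\sum_kkc_k\log\lambda=w\log\lambda$; here $\sum_k\psi_k=1$ is used. So we restrict $H$ to the set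
\[
\Sigma=\{\theta\in(0,1]^A:\max_k\theta_k=1\}.
\]
Every orbit meets $\Sigma$: choose $\lambda$ with $\max_k\lambda\theta_k^{1/k}=1$. Hence $\sup H=\sup_\Sigma H$. If $\theta\in\Sigma$, some $\theta_j$ equals $1$, so $Z(\theta)\le Z^*:=\max_{j\in A}\int_0^\infty x^{w-1}e^{-x^j}dx<\infty$. All terms $c_k\log\theta_k$ are nonpositive on $\Sigma$, so $H(\theta)\le\log Z^*+c_k\log\theta_k$ for each $k\in A$. Therefore there is $\varepsilon>0$ such that $H(\theta)<H(1,\dots,1)$ for all $\theta\in\Sigma$ with $\min_k\theta_k<\varepsilon$. The continuous function $H$ attains its maximum on the compact set $\{\theta\in\Sigma:\min_k\theta_k\ge\varepsilon\}$, which contains $(1,\dots,1)$, and this is a global maximum.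

\subsection{General $\psi$: normalization and uniform bounds}

For $n$ so large that $\sum_{j\le n}\psi_j>0$ let $\psi^{(n)}_k=\psi_k\mathbf 1\{k\le n\}/\sum_{j\le n}\psi_j$; then $\psi_k^{(n)}\to\psi_k$ for each $k$. Let $X_n$ be a solution for $\psi^{(n)}$, and put
\[
m_k^{(n)}=\mathbb EX_n^k,\qquad a_k^{(n)}=\psi_k^{(n)}/m_k^{(n)},\qquad g_n(x)=\sum_ka_k^{(n)}x^k ,
\]
with $a_k^{(n)}=0$ when $\psi_k^{(n)}=0$. Three things have to be controlled in the limit: the scale of $X_n$, which is free; the moments, which enter the equation; and the support, since every $X_n$ has unbounded support while the limit may not (Example~\ref{ex:beta}).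

Replacing $X_n$ by $cX_n$ replaces $g_n(x)$ by $g_n(x/c)$, and $g_n$ increases continuously from $0$ to $\infty$. We fix the scale by
\[
g_n(1)=\sum_ka_k^{(n)}=1 .
\]
By \eqref{eq:ode} this places the maximum of the density $p_n$ of $\log X_n$ at $0$. By Theorem~\ref{thm:form}(b) with $R=\infty$,
\[
p_n(u)=p_n(0)\,e^{wu-w\Lambda_n(u)},\qquad\Lambda_n(u)=\sum_ka_k^{(n)}\frac{e^{ku}-1}k,\qquad u\in\mathbb R .
\]
From \eqref{eq:ode}, $p_n(0)=\int_{-\infty}^0p_n'\le w\int p_n=w$. Bernoulli's inequality $y^k\ge1+k(y-1)$, valid for $y>0$ and $k\ge1$, gives $(e^{ku}-1)/k\ge e^u-1$, and with the normalization $\Lambda_n(u)\ge e^u-1$. Hence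
\begin{equation}\label{eq:B}
p_n(u)\le p_n(0)B(u)\le wB(u),\qquad B(u)=e^{w(u-e^u+1)} .
\end{equation}
This one bound controls all moments, since $\int e^{ku}B(u)\,du=e^w\int_0^\infty x^{k+w-1}e^{-wx}dx<\infty$ for $k\ge0$. It also gives $1=\int p_n\le p_n(0)\int B$, so $p_n(0)\in[\beta,w]$ with $\beta=1/\int B>0$.

\subsection{General $\psi$: the limit}

For $u>0$ the coefficients $a_k^{(n)}$ with $k$ large can make $\Lambda_n(u)$ diverge without being visible in the limits of the single coefficients. We therefore record the limit of $\Lambda_n$ separately and let it define the end of the support. The intervals $[\beta,w]$, $[0,1]$ and $[0,\infty]$ are compact, so a diagonal argument gives a subsequence along which $p_n(0)\to\rho\in[\beta,w]$, $a_k^{(n)}\to a_k$ for every $k$, and $\Lambda_n(t)\to\bar\Lambda(t)\in[0,\infty]$ for every rational $t>0$. By Fatou's lemma $\sum_ka_k\le1$. Let $r\in[0,\infty]$ be the supremum of the rationals $t>0$ with $\bar\Lambda(t)<\infty$, with $r=0$ if there are none, and put $\Lambda(u)=\sum_ka_k(e^{ku}-1)/k$. Each $\Lambda_n$ is nondecreasing.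 There are three cases.

\emph{Case $u\le0$.} Here $|e^{ku}-1|\le1$, so the terms with $k>K$ contribute at most $1/K$ in absolute value to $\Lambda_n(u)$, uniformly in $n$, and at most $1/K$ to $\Lambda(u)$. The finitely many remaining terms converge. So $\Lambda_n(u)\to\Lambda(u)$, and $\Lambda(u)$ is finite.

\emph{Case $0<u<r$.} By the definition of $r$ there is a rational $t>u$ with $\bar\Lambda(t)<\infty$, so $M=\sup_n\Lambda_n(t)<\infty$. Each term of $\Lambda_n(t)$ is nonnegative, hence at most $M$. Since $(e^{ku}-1)e^{k(t-u)}=e^{kt}-e^{k(t-u)}\le e^{kt}-1$,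
\[
a_k^{(n)}\frac{e^{ku}-1}k\le M\,\frac{e^{ku}-1}{e^{kt}-1}\le Me^{-k(t-u)} .
\]
The bound is summable in $k$, so $\Lambda_n(u)\to\Lambda(u)<\infty$ by dominated convergence.

\emph{Case $u>r$.} Any rational $t\in(r,u)$ has $\bar\Lambda(t)=\infty$, so $\Lambda_n(u)\ge\Lambda_n(t)\to\infty$.

Consequently $p_n(u)\to p(u):=\rho\,e^{wu-w\Lambda(u)}\mathbf 1\{u<r\}$ for all $u\ne r$. By \eqref{eq:B} and dominated convergence, $\int p=1$ and $m_k^{(n)}\to m_k:=\int e^{ku}p(u)\,du\in(0,\infty)$ for every $k$. Therefore $a_k=\lim\psi_k^{(n)}/m_k^{(n)}=\psi_k/m_k$. Let $X=e^U$ where $U$ has density $p$. Then $\mathbb EX^k=m_k$, so $F_X(x)=w\sum_ka_kx^k/k$. Since $\sum_ka_k/k\le1$, we may split $w\Lambda(u)=F_X(e^u)-w\sum_ka_k/k$. Thus $F_X$ is finite on $(0,e^r)$, and the density $x^{-1}p(\log x)$ of $X$ equals $Cx^{w-1}e^{-F_X(x)}$ on $(0,e^r)$ and $0$ elsewhere. By Theorem~\ref{thm:form}(b), which requires nothing at the endpoint $e^r$, $X$ is a solution. Together with Theorem~\ref{thm:uniq} this proves Theorem~\ref{thm:form}(a). \qed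

The lower bound $k\ge1$ on the exponents entered through Bernoulli's inequality, which produced the dominating function $B$.

\section{Classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:form}(c)]
\emph{The map is well defined.} Let $\theta\in\Theta$ and $r=\log R$. If $R<\infty$, then $x^{w-1}e^{-F(x)}\le x^{w-1}$ on a bounded interval. If $R=\infty$, then $F(x)\ge\theta_jx^j$ for some $j$ with $\theta_j>0$. In both cases the density can be normalized and all moments of $X_\theta$ are finite. The density $p(u)=Ce^{wu-F(e^u)}$ of $\log X_\theta$ tends to $0$ as $u\to-\infty$, because $F\ge0$. It tends to $0$ as $u\uparrow r$: for $R<\infty$ because $F(R-)=\infty$, and for $R=\infty$ because $wu-\theta_je^{ju}\to-\infty$. For $a<b<r$,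
\[
p(b)-p(a)=\int_a^bp'\,du=w\int_a^bp\,du-\int_a^be^uF'(e^u)\,p(u)\,du .
\]
Letting $a\to-\infty$ and $b\uparrow r$, monotone convergence gives $\mathbb E[X_\theta F'(X_\theta)]=w$, that is, $\sum_kk\theta_k\mathbb EX_\theta^k=w$. So $\psi_k=k\theta_k\mathbb EX_\theta^k/w$ is a probability distribution. We have $\psi_k>0$ exactly when $\theta_k>0$, and then
\begin{equation}\label{eq:theta}
\theta_k=\frac{w\psi_k}{k\,\mathbb EX_\theta^k}.
\end{equation}
Thus $F=F_{X_\theta}$, and $X_\theta$ is a solution by part (b). If $\theta'=(\lambda^k\theta_k)_k$, its series is $F(\lambda x)$, so $\theta'\in\Theta$ and $\lambda X_{\theta'}\overset d=X_\theta$. Then $\theta'_k\mathbb EX_{\theta'}^k=\theta_k\mathbb EX_\theta^k$, and $\psi$ depends only on the class of $\theta$.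

\emph{Injectivity.} If $\theta$ and $\theta'$ give the same $\psi$, then $X_\theta$ and $X_{\theta'}$ are solutions of the same equation, so $X_{\theta'}\overset d=cX_\theta$ by Theorem~\ref{thm:uniq}. By \eqref{eq:theta}, $\theta'_k=c^{-k}\theta_k$ when $\psi_k>0$, and both sides vanish otherwise. So $\theta'\sim\theta$.

\emph{Surjectivity.} Given $\psi$, let $X$ be a solution, which exists by part (a). Put $\theta_k=w\psi_k/(k\,\mathbb EX^k)$ if $\psi_k>0$ and $\theta_k=0$ otherwise, so that $F=F_X$. By part (b), $F$ is finite on some interval $(0,R)$ on which $X$ has density proportional to $x^{w-1}e^{-F(x)}$. If $R<\infty$, then $F(R)=\infty$, so $R$ is the radius of convergence of $F$, and $F(R-)=\infty$ by monotone convergence. If $R=\infty$, then $F(x)\to\infty$ because $\theta\ne0$. Hence $\theta\in\Theta$, $X\overset d=X_\theta$, and $k\theta_k\mathbb EX_\theta^k/w=\psi_k$ for all $k$.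
\end{proof}

\begin{thebibliography}{1}
\bibitem{PRR} Erol Pek\"oz, Adrian R\"ollin, and Nathan Ross, \emph{P\'olya urns with immigration at random times}, arXiv:1607.03211 (2016).
\end{thebibliography}
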